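\title{First returns and returns of simple random walk on transient transitive graphs}

\begin{abstract}
Let $u_n$ be the probability that simple random walk on a locally finite, connected, vertex-transitive graph is at its starting point at time $n$, and let $f_n$ be the probability that this happens for the first time after time $0$. We prove that if the walk is transient, then $f_n/u_n$ converges, along multiples of the period, to $(1-F(\rho^{-1}))^2\in(0,1)$, where $\rho$ is the spectral radius and $F$ is the generating function of $(f_n)$. In particular $f_n\asymp u_n$. The proof reduces the statement to the fact that a long bridge rarely visits its base point far from both of its ends. A failure of this fact produces a finitely supported approximate eigenvector of the two-step operator, which we rule out by a time-reversal argument when $\rho<1$ and by a martingale energy bound when $\rho=1$.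
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a locally finite, connected graph that is transitive: for any two vertices there is an automorphism of $G$ mapping one to the other. Let $(X_i)_{i\ge0}$ be simple random walk on $G$, fix a vertex $o$, and put
\[
u_n=\mathbb P_o[X_n=o],\qquad f_n=\mathbb P_o[X_n=o,\ X_i\ne o\text{ for }1\le i\le n-1]\quad(n\ge1),\qquad f_0=0 .
\]
By transitivity these numbers do not depend on $o$. The \emph{spectral radius} is $\rho=\limsup_n u_n^{1/n}$, and the \emph{period} is $\mathsf p=\gcd\{n\ge1:u_n>0\}$, which is $1$ or $2$ because $u_2>0$. Let $U(z)=\sum_{n\ge0}u_nz^n$ and $F(z)=\sum_{n\ge0}f_nz^n$. Splitting a loop at its first return gives the renewal identity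
\begin{equation}\label{eq:renewal}
u_n=\sum_{k=1}^nf_k\,u_{n-k}\qquad(n\ge1),
\end{equation}
that is, $U(z)(1-F(z))=1$ for $0\le z<1/\rho$. The graph is \emph{transient} if $U(1)<\infty$. For nonnegative sequences, $a_n\asymp b_n$ means that $cb_n\le a_n\le Cb_n$ for all large $n$, with constants $0<c\le C<\infty$.

The ratio $f_n/u_n$ is the probability that a walk conditioned to be at $o$ at time $n$ does not visit $o$ in between. How does it behave as $n\to\infty$? The following answer was conjectured in \cite{Tang}.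

\begin{theorem}\label{thm:main}
Let $G$ be a locally finite, connected, transitive, transient graph. Then $U(\rho^{-1})<\infty$ and
\[
\lim_{n\to\infty,\ \mathsf p\mid n}\frac{f_n}{u_n}=\frac1{U(\rho^{-1})^2}=\bigl(1-F(\rho^{-1})\bigr)^2\in(0,1).
\]
In particular $f_n\asymp u_n$.
\end{theorem}

The last statement follows from the limit because $f_n=u_n=0$ when $\mathsf p\nmid n$.

\subsection*{One long excursion}
A loop of length $n$ at $o$ is a concatenation of excursions. Suppose that, for large $n$, typically one excursion takes up all but a bounded amount of the time. Such a loop consists of a short loop of length $i$, the long excursion, and a short loop of length $j$, so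
\[
u_n\approx\sum_{i,j}u_i\,f_{n-i-j}\,u_j .
\]
If moreover $f_{n-k}\approx\rho^{-k}f_n$ for fixed $k$, the right side is about $U(\rho^{-1})^2f_n$. This is the formula of Theorem~\ref{thm:main}. The assumption behind it can be read off from the return probabilities: $u_ku_{n-k}/u_n$ is the probability that the bridge of length $n$ is at $o$ at time $k$, so the picture is correct as soon as the expected number of visits to $o$ at times $k\in[K,n-K]$ is small for large $K$, uniformly in large $n$. This is the estimate that has to be proved.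

\begin{example}[regular trees]\label{ex:tree}
On the $d$-regular tree, the distance of the walk from $o$ goes from $0$ to $1$ with probability $1$, and from a positive value up with probability $(d-1)/d$ and down with probability $1/d$. An excursion of length $2n$ has $n-1$ up-steps after the first one and $n$ down-steps, arranged in $\mathrm{Cat}_{n-1}$ ways, where $\mathrm{Cat}_n=\frac1{n+1}\binom{2n}n$. Hence $f_{2n}=\mathrm{Cat}_{n-1}(d-1)^{n-1}d^{\,1-2n}$.

For $d\ge3$ the distance has positive drift, so the tree is transient. Since $f_n\asymp u_n$ and $\mathrm{Cat}_n^{1/n}\to4$, we get $\rho=2\sqrt{d-1}/d$, and $\sum_{n\ge0}\mathrm{Cat}_n4^{-n}=2$ gives $F(\rho^{-1})=\frac d{d-1}\sum_{n\ge1}\mathrm{Cat}_{n-1}4^{-n}=\frac d{2(d-1)}$. Theorem~\ref{thm:main} yields $f_{2n}/u_{2n}\to\bigl(\frac{d-2}{2d-2}\bigr)^2$, which is $1/16$ for $d=3$.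

For $d=2$ the tree is $\mathbb Z$, which is recurrent. There $u_{2n}=\binom{2n}n4^{-n}$, and $\binom{2n}n=2(2n-1)\mathrm{Cat}_{n-1}$ gives $f_{2n}/u_{2n}=1/(2n-1)\to0$. So $f_n\asymp u_n$ fails without transience.
\end{example}

\subsection*{Plan of the proof}
Section~\ref{sec:spectral} collects the spectral facts and proves $U(\rho^{-1})<\infty$. Section~\ref{sec:reduction} derives the theorem from a convolution estimate for $a_n=u_{2n}$ (Proposition~\ref{prop:main}), proves this estimate in an easy case, and shows that it is not a consequence of log-convexity and summability alone. Section~\ref{sec:windows} shows that a failure of the estimate produces long \emph{windows} of times on which $a_j$ decays almost like a pure exponential $\theta^j$, and attaches to each window an approximate eigenvector $w$. Windows are excluded in Section~\ref{sec:A} for $\rho<1$ and in Section~\ref{sec:B} for $\rho=1$; these two sections are independent of each other.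

\section{Spectral preliminaries}\label{sec:spectral}

Throughout, $G$ is transitive of degree $d$ and transient; in particular it is infinite and $d\ge2$. Let $P$ be the transition operator of the walk. We take $G$ simple. The proof uses only that $P$ is symmetric, invariant under automorphisms, and satisfies $P(x,y)\ge1/d$ whenever $P(x,y)>0$; these facts also hold with loops or multiple edges.

To remove periodicity and negative spectrum we work with the two-step operator. Put
\[
A=P^2,\qquad a_n=A^n(o,o)=u_{2n}>0,\qquad\lambda_n=a_{n+1}/a_n .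
\]
Let $V_0$ be the set of vertices reachable from $o$ by the chain with kernel $A$ (the \emph{$A$-chain}). An automorphism that maps $o$ into $V_0$ preserves $V_0$, so the automorphisms preserving $V_0$ act transitively on $V_0$; a kernel on $V_0\times V_0$ is \emph{invariant} if it is invariant under them. On the real Hilbert space $\ell^2(V_0)$ the operator $A$ is self-adjoint and positive semidefinite, and its kernel is symmetric and stochastic. Write $x\sim y$ if $A(x,y)>0$, and let $\operatorname{dist}$ be the graph distance on $V_0$ for this relation. Since $P(x,\cdot)$ is a probability on at most $d$ points with masses at least $1/d$,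
\begin{equation}\label{eq:local}
A(x,x)=\sum_yP(x,y)^2\ge\frac1d,\qquad x\sim y\ \Rightarrow\ A(x,y)\ge d^{-2},\qquad\#\{y:y\sim x\}\le d^2 .
\end{equation}
In particular $x\sim x$.

We use three standard facts.
\begin{itemize}
\item[(S1)] If $T$ is a bounded self-adjoint operator and $\|f\|=1$, there is a probability measure $\mu_f$ on the spectrum of $T$ with $\langle T^nf,f\rangle=\int t^n\,d\mu_f$, and $\mu_f(B)=\|\mathbf 1_B(T)f\|^2$. If $\mu_f(B)=0$ for all $f$ in an orthonormal basis, then $\mathbf 1_B(T)=0$.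
\item[(S2)] If $\nu$ is a finite measure with compact support in $[0,\infty)$, not concentrated at $0$, and $c_n=\int t^n\,d\nu$, then $c_{n+1}^2\le c_nc_{n+2}$ by Cauchy--Schwarz. So $c_{n+1}/c_n$ is nondecreasing, and its limit equals $\lim c_n^{1/n}=\sup\operatorname{supp}\nu$.
\item[(S3)] A symmetric kernel $k$ on a countable set is \emph{positive semidefinite} (PSD) if $\sum_{x,y}k(x,y)f(x)f(y)\ge0$ for finitely supported $f$. Then there are vectors $\xi_x$ in a real Hilbert space with $\langle\xi_x,\xi_y\rangle=k(x,y)$; in particular $k(x,y)^2\le k(x,x)k(y,y)$. Pointwise limits of PSD kernels are PSD.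
\end{itemize}

By transitivity the spectral measure $\nu$ of $P$ at $\delta_x$ does not depend on $x$. It lives on $[-1,1]$, so
\begin{equation}\label{eq:oddeven}
u_{2n+1}\le\int t^{2n}\,d\nu=u_{2n}=a_n .
\end{equation}
Hence $\rho^2=\lim a_n^{1/n}$, and (S2) applied to the spectral measure of $A$ gives $\lambda_n\uparrow\rho^2$. That measure gives no mass to $(\rho^2,\infty)$, whatever the base point, so (S1) gives $\|A\|=\rho^2$; the same argument for $P^2$ on $\ell^2(V)$ gives $\|P\|=\rho$. Finally $A^n$ is a PSD kernel with diagonal $a_n$, so $A^n(x,y)\le a_n$.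

\begin{lemma}\label{lem:rhotransient}
$U(\rho^{-1})<\infty$, and $F(\rho^{-1})=1-1/U(\rho^{-1})\in(0,1)$.
\end{lemma}

\begin{proof}
Suppose $U(z)\to\infty$ as $z\uparrow1/\rho$. We show that $\rho=1$, which contradicts transience. Let $0<z<1/\rho$ and $U(x,y|z)=\sum_nP^n(x,y)z^n$, finite since $\|P\|=\rho$. For $x\ne y$ let $F(x,y|z)$ be the generating function of the first passage from $x$ to $y$. Then $U(x,y|z)=F(x,y|z)U(z)$, where transitivity is used for the last factor; hence $F(x,y|z)$ is symmetric in $x,y$.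

Let $x\ne o$ be a neighbor of $o$, and write $\Phi=F(o,x|z)=F(x,o|z)$ and $F=F(z)<1$. Let $\mathcal A$ be the generating function of paths from $o$ that reach $x$ for the first time without having returned to $o$, and $\mathcal B\le F$ that of first returns to $o$ that avoid $x$. Deciding whether $x$ or $o$ comes first gives $F=\mathcal B+\mathcal A\Phi$ and $\Phi=\mathcal A+\mathcal B\Phi$. Eliminating $\mathcal A$,
\[
\Phi^2=\frac{F-\mathcal B}{1-\mathcal B}=1-\frac{1-F}{1-\mathcal B},\qquad 1-\mathcal B\ge F-\mathcal B=\mathcal A\Phi\ge\mathcal A^2\ge(z/d)^2 .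
\]
As $z\uparrow1/\rho$ we have $1-F=1/U(z)\to0$, so $\Phi\to1$. Thus $U(x,o|z)/U(z)\to1$ for every $x$ with $P(o,x)>0$. Dividing $U(z)=1+z\sum_xP(o,x)U(x,o|z)$ by $U(z)$ and letting $z\uparrow1/\rho$ gives $1=1/\rho$.

So $U(\rho^{-1})<\infty$ by monotone convergence, and $U(\rho^{-1})>1$ because $u_2>0$. Letting $z\uparrow1/\rho$ in $F(z)=1-1/U(z)$ gives the second claim.
\end{proof}

\begin{lemma}\label{lem:ratio}
$u_n>0$ for all large $n$ with $\mathsf p\mid n$, and $u_{n+\mathsf p}/u_n\to\rho^{\mathsf p}$ along $\mathsf p\mid n$.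
\end{lemma}

\begin{proof}
For $\mathsf p=2$ this is $\lambda_n\to\rho^2$. Let $\mathsf p=1$; we show that $-\rho$ is separated from the spectrum. Choose an odd $q$ with $u_q>0$. The symmetric kernel $Q=P^q-u_qI$ has nonnegative entries, so
\[
|\langle Qf,f\rangle|\le\langle Q|f|,|f|\rangle\le(\rho^q-u_q)\|f\|^2,
\]
and therefore $P^q=Q+u_qI\ge-(\rho^q-2u_q)I$. Since $q$ is odd, the spectrum of $P$ lies in $[-\rho_1,\rho]$ with $\rho_1=\max(0,\rho^q-2u_q)^{1/q}<\rho$. Thus $u_n=c_n+O(\rho_1^n)$ with $c_n=\int_{[0,\rho]}t^n\,d\nu$. From $u_{2n}^{1/2n}\to\rho>\rho_1$ we get $c_{2n}^{1/2n}\to\rho$, so by (S2) $c_n^{1/n}\to\rho$ and $c_{n+1}/c_n\to\rho$. Hence $u_n/c_n\to1$, and the lemma follows.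
\end{proof}

\section{Reduction to a convolution estimate}\label{sec:reduction}

\begin{proposition}\label{prop:main}
If $G$ is transient, then
\[
\lim_{J\to\infty}\ \limsup_{N\to\infty}\ \frac1{a_N}\sum_{J\le j\le N-J}a_j\,a_{N-j}=0 .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]
All limits in $n$ are along $\mathsf p\mid n$. We first pass from $(a_n)$ to $(u_n)$. For $K\le k\le n-K$ put $k'=\lfloor k/2\rfloor$ and $N=k'+\lfloor(n-k)/2\rfloor$. By \eqref{eq:oddeven}, $u_ku_{n-k}\le a_{k'}a_{N-k'}$. Here $N\in\{\lfloor n/2\rfloor,\lfloor n/2\rfloor-1\}$, both $k'$ and $N-k'$ are at least $\lfloor K/2\rfloor$, and each $k'$ comes from at most two values of $k$. Since $0\le n-2N\le3$, Lemma~\ref{lem:ratio} gives $a_N=u_{2N}\le2\rho^{-3}u_n$ for large $n$. Therefore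
\[
\tau_K:=\limsup_n\frac1{u_n}\sum_{K\le k\le n-K}u_ku_{n-k}\longrightarrow0\qquad(K\to\infty).
\]

Let $\tilde u_n=u_n\rho^{-n}$ and $\tilde f_n=f_n\rho^{-n}$; both are summable by Lemma~\ref{lem:rhotransient}. Let $\beta_n=f_n/u_n\in[0,1]$ if $u_n>0$ and $\beta_n=0$ otherwise. Divide \eqref{eq:renewal} by $u_n$ and fix $K$. By Lemma~\ref{lem:ratio}, the terms with $k<K$ converge to $\sum_{k<K}\tilde f_k$, and the terms with $j=n-k<K$ sum to $\sum_{j<K}u_j\beta_{n-j}u_{n-j}/u_n=\sum_{j<K}\tilde u_j\beta_{n-j}+o(1)$. In the remaining terms use $f_k\le u_k$. This gives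
\[
\limsup_n\Bigl|1-\sum_{k<K}\tilde f_k-\sum_{j<K}\tilde u_j\beta_{n-j}\Bigr|\le\tau_K .
\]
Letting $K\to\infty$ and using $\sum_{j\ge K}\tilde u_j\to0$, we find that $(\tilde u*\beta)_n=\sum_{j\le n}\tilde u_j\beta_{n-j}$ converges to $1-F(\rho^{-1})$.

It remains to undo the convolution. The sequence $g_n=\mathbf 1_{n=0}-\tilde f_n$ is absolutely summable, supported on multiples of $\mathsf p$, and $g*\tilde u=\mathbf 1_{n=0}$ by \eqref{eq:renewal}. So $\beta_n=\sum_{j\le n}g_j(\tilde u*\beta)_{n-j}$. As $\tilde u*\beta$ is bounded by $U(\rho^{-1})$, dominated convergence gives $\beta_n\to\bigl(\sum_jg_j\bigr)(1-F(\rho^{-1}))=(1-F(\rho^{-1}))^2$. Lemma~\ref{lem:rhotransient} identifies this with $U(\rho^{-1})^{-2}\in(0,1)$.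
\end{proof}

When the return probabilities are regular, Proposition~\ref{prop:main} takes two lines.

\begin{example}[the doubling case]\label{ex:doubling}
The sequence $\tilde a_n=a_n\rho^{-2n}$ is nonincreasing (since $\lambda_n\le\rho^2$) and summable (Lemma~\ref{lem:rhotransient}). Suppose $\tilde a_n\le\kappa\,\tilde a_{2n}$ for all $n$, as happens when $\tilde a_n\asymp n^{-\alpha}$. For $j\le N/2$ we have $2(N-j)\ge N$, so $\tilde a_{N-j}\le\kappa\,\tilde a_N$, and by the symmetry $j\leftrightarrow N-j$ the quantity in Proposition~\ref{prop:main} is at most $2\kappa\sum_{j\ge J}\tilde a_j\to0$.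
\end{example}

In general we only know that $(a_n)$ is the moment sequence of a measure on $[0,\rho^2]$ with $\sum\tilde a_n<\infty$. This is not enough.

\begin{example}[a moment sequence that fails]\label{ex:atoms}
Let $\theta_k=1-2^{-k}$ and $m_1=1$. Given $m_1,\dots,m_k$, choose $N_k\ge k/m_k$ with $\sum_{i<k}m_i\theta_i^{N_k}\le m_k\theta_k^{N_k}$, and put $m_{k+1}=\min(4^{-k},\frac12m_k\theta_k^{N_k})$. Let $a_n=\sum_km_k\theta_k^n$. Then $a_n^{1/n}\to1$ and $\sum_na_n=\sum_km_k2^k<\infty$. Since $m_{i+1}\le m_i/2$, we have $\sum_{i>k}m_i\le m_k\theta_k^{N_k}$, so $a_{N_k}\le3m_k\theta_k^{N_k}$. On the other hand $a_ja_{N_k-j}\ge m_k^2\theta_k^{N_k}$. Hence $a_{N_k}^{-1}\sum_{J\le j\le N_k-J}a_ja_{N_k-j}\ge(N_k-2J)m_k/3\ge(k-2J)/3\to\infty$ for every $J$.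
\end{example}

In this example the estimate fails because a single exponential $m_k\theta_k^j$ survives for a time longer than $1/m_k$, as if $\theta_k$ were the top eigenvalue. We must use the graph to show that this cannot happen.

\section{Windows and approximate eigenvectors}\label{sec:windows}

\begin{definition}\label{def:window}
Let $\eta\in(0,1]$ and $C\ge1$. An \emph{$(\eta,C)$-window} is a triple $(J,W,\theta)$, with integers $1\le J\le W$ and $\theta=\lambda_p$ for some $p$, such that, with $v_j=\theta^{-j}a_j$,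
\begin{itemize}
\item[(W1)] $\lambda_j\le\theta$ for $j\le8W$; thus $1=v_0\ge v_1\ge\dots\ge v_{8W}$;
\item[(W2)] $\sum_{J\le j\le W}v_j\ge\eta$;
\item[(W3)] $\sum_{j\le8W}v_j\le C$; thus $v_j\le C/(j+1)$ for $j\le8W$.
\end{itemize}
\end{definition}

For $\theta=\rho^2$ the tail $\sum_{j\ge J}v_j$ tends to $0$ as $J\to\infty$. A window says that an arbitrarily small decrease of $\theta$ restores a fixed amount $\eta$ of mass at times beyond $J$. Condition (W3) says that we stop counting before the mass becomes large.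

\begin{lemma}\label{lem:windows}
If Proposition~\ref{prop:main} fails, there are $\eta\in(0,1]$ and $C\ge1$ such that for every $J\ge1$ there are $(\eta,C)$-windows $(J,W,\theta)$ with $\theta$ arbitrarily close to $\rho^2$.
\end{lemma}

\begin{proof}
The $\limsup_N$ in the proposition is nonincreasing in $J$. So there is $\eta_0>0$ such that for each $J$ and infinitely many $N$, by the symmetry $j\leftrightarrow N-j$, $\sum_{J\le j\le N/2}a_ja_{N-j}\ge\eta_0a_N$. Put $\theta=\lambda_{\lceil N/2\rceil}$, which tends to $\rho^2$ as $N\to\infty$. For $j\le N/2$ we have $N-j\ge\lceil N/2\rceil$, so $a_{N-j}/a_N=\prod_{p=N-j}^{N-1}\lambda_p^{-1}\le\theta^{-j}$, and $\sum_{J\le j\le N/2}v_j\ge\eta_0$. Also $\lambda_j\le\theta$ for $j\le N/2$, so $v$ is nonincreasing there.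

To leave room for (W1) and (W3) we move the mass to the beginning of $[0,N/2]$. Let $N$ be so large that $W_0=\lfloor N/16\rfloor\ge2J$. Then $N\le32W_0$, and $[W_0/2,W_0]$ contains at least $W_0/2$ integers, all at least $J$; so
\[
\sum_{W_0<j\le N/2}v_j\le16W_0v_{W_0}\le32\sum_{J\le j\le W_0}v_j .
\]
Hence $\sum_{J\le j\le W_0}v_j\ge\eta:=\min(1,\eta_0/33)$. Let $W\in[J,W_0]$ be minimal with $\sum_{J\le j\le W}v_j\ge\eta$; this sum is at most $\eta+v_W\le2$. Since $8W\le N/2$, (W1) and (W2) hold. For $N$ large, $\theta$ is so close to $\rho^2$ that $\sum_{j<J}v_j\le U(\rho^{-1})+1$; here Lemma~\ref{lem:rhotransient} is used. So $\sum_{j\le W}v_j\le C_0:=U(\rho^{-1})+3$, whence $Wv_W\le C_0$ and $\sum_{W<j\le8W}v_j\le7C_0$. Take $C=8C_0$.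
\end{proof}

Given a window, let $\tilde A=\theta^{-1}A$, so that $\tilde A^j(x,x)=v_j$ and $0\le\tilde A^j(x,y)\le v_j$, and define the truncated Green function and its iterates
\[
w=\sum_{l=0}^W\tilde A^l(o,\cdot),\qquad w_k=\tilde A^kw\quad(k\ge0).
\]
These are nonnegative and finitely supported. Because $\tilde Aw-w$ telescopes, $w$ is close to an eigenvector of $A$ with eigenvalue $\theta$: its defect is bounded while its norm is large.

\begin{lemma}\label{lem:w}
For a window, $\langle w_a,w_b\rangle=\sum_{l,l'\le W}v_{l+l'+a+b}$ depends only on $a+b$, and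
\begin{align}
&0\le\langle w_a,w_b\rangle-\langle w_a,w_{b+1}\rangle\le C\qquad(a+b\le5W),\label{eq:defect}\\
&J\eta\le\sum_{k\le W}(k+1)v_k\le\|w\|^2\le C(W+1).\label{eq:norm}
\end{align}
\end{lemma}

\begin{proof}
The formula follows from symmetry of $A$. Telescoping in $l'$, the difference in \eqref{eq:defect} is $\sum_{l\le W}(v_{l+a+b}-v_{l+a+b+W+1})$; all indices are at most $7W+1\le8W$, so it lies in $[0,C]$ by (W1) and (W3). In $\|w\|^2=\sum_{l,l'\le W}v_{l+l'}$ each $k\le W$ occurs as $l+l'$ exactly $k+1$ times, and for each $l$ the sum over $l'$ is at most $C$.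
\end{proof}

By Lemma~\ref{lem:windows}, Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:main}, follows from the next two propositions.

\begin{proposition}\label{prop:A}
Let $\rho<1$, $\eta\in(0,1]$, $C\ge1$. There is no sequence of $(\eta,C)$-windows $(J_i,W_i,\theta_i)$ with $J_i\to\infty$ and $\theta_i\to\rho^2$.
\end{proposition}

\begin{proposition}\label{prop:B}
Let $\rho=1$, let $G$ be transient, and let $\eta\in(0,1]$, $C\ge1$. There are $J\ge1$ and $\varepsilon_0>0$ such that no $(\eta,C)$-window $(J,W,\theta)$ has $\theta>1-\varepsilon_0$.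
\end{proposition}

\section{The case $\rho<1$}\label{sec:A}

Assume that a sequence of windows as in Proposition~\ref{prop:A} exists. The index $i$ is suppressed on $J,W,\theta,v,w$ and on the objects built from $w$.

The windows give two ways of tilting the $A$-chain. The limit of the normalized kernels $\sum_{J\le j\le W}\tilde A^j$ is an invariant kernel $h$ with $Ah=\rho^2h$, and tilting by $h(x,\cdot)$ gives a chain $\mathbf Q_x$ from $x$ that looks the same from every $x$, but has no stationary law to offer. Tilting by $w$ gives a chain $\mathbb P$ that is not invariant but is stationary and reversible. A first-passage inequality shows that, from most starting points, $\mathbf Q_x$ has a bounded density $R^x(z)=h(x,z)w(x)/w(z)$ with respect to $\mathbb P_x$. The contradiction comes from the identity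
\[
R^x(z)\,R^z(x)=h(x,z)^2 .
\]
A bounded density is of order one with positive probability; by reversibility the same holds backward in time; so we will find distant times on the stationary path at which both factors on the left are at least $1/4$. But $\rho<1$ forces $h$ to be small between distant times.

\subsection{The limit kernel}
Let $t_i=\sum_{J\le j\le W}\tilde A^j$, $\tau_i=t_i(o,o)\in[\eta,C]$ and $h_i=t_i/\tau_i$, a kernel with values in $[0,1]$. Pass to a subsequence along which $h_i\to h$ pointwise on $V_0\times V_0$.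

\begin{lemma}\label{lem:h}
The kernel $h$ is symmetric, PSD and invariant, $0<h\le1$, $h(x,x)=1$, and $\sum_zA(x,z)h(z,y)=\rho^2h(x,y)$. If $x\sim y$ then $h(x,y)\ge d^{-2}$.
\end{lemma}

\begin{proof}
Symmetry, positive semidefiniteness, invariance and the diagonal pass to the limit. Telescoping gives $At_i-\theta t_i=\theta(\tilde A^{W+1}-\tilde A^J)$, whose entries are bounded by $2v_J\le2C/(J+1)\to0$. Since $\tau_i\ge\eta$ and $A$ has finite range, $Ah=\rho^2h$. Iterating, $h(x,y)\ge\rho^{-2n}A^n(x,y)h(y,y)$, which is positive for some $n$, and at least $d^{-2}$ for $n=1$, $x\sim y$.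
\end{proof}

\subsection{Domination}
Let $\widehat w=\sum_{l\le2W}\tilde A^l(o,\cdot)$.

\begin{lemma}\label{lem:domination}
$w\le\widehat w$, $\|\widehat w\|\le2\|w\|$, and $t_i(y,x)\,w(x)\le C\,\widehat w(y)$ for all $x,y\in V_0$.
\end{lemma}

\begin{proof}
By (W1), $\|\widehat w\|^2=\sum_{l,l'\le2W}v_{l+l'}\le\sum_{l,l'\le2W}v_{\lfloor l/2\rfloor+\lfloor l'/2\rfloor}\le4\|w\|^2$. Let $f^A_k(y,x)$ be the probability that the $A$-chain from $y$ visits $x$ for the first time at time $k\ge0$. By transitivity $A^j(y,x)=\sum_{k\le j}f^A_k(y,x)a_{j-k}$, so by (W3)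
\[
t_i(y,x)=\sum_{J\le j\le W}\sum_{k\le j}\theta^{-k}f^A_k(y,x)\,v_{j-k}\le C\sum_{k\le W}\theta^{-k}f^A_k(y,x).
\]
Multiply by $w(x)=\sum_{l\le W}\theta^{-l}A^l(x,o)$ and collect the terms with $k+l=q$. The sum $\sum_{k\le q}f^A_k(y,x)A^{q-k}(x,o)$ is the probability of going from $y$ to $o$ in $q$ steps through $x$, so it is at most $A^q(y,o)$. Summing $\theta^{-q}A^q(y,o)$ over $q\le2W$ gives $\widehat w(y)$.
\end{proof}

We want $w(y)$ instead of $\widehat w(y)$ on the right. The norm bound gives $\widehat w\le4w$ on three quarters of the mass $w^2$, but we need this on whole balls of a large fixed radius. It propagates because $w$ and $\widehat w$ are both approximate eigenvectors at the top of the spectrum, and such vectors are locally almost proportional to any positive eigenfunction.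

Let $\Lambda=\operatorname{supp}w$, a finite set on which $Aw\ge w/d>0$, and put
\[
c=\frac\eta{10C}\le1,\qquad\pi(x)=\frac{w(x)\,Aw(x)}{\langle w,Aw\rangle}\quad(x\in\Lambda).
\]

\begin{proposition}\label{prop:local}
Let $r\ge1$ be an integer and $\zeta\in(0,\frac1{100}]$. For all large $i$ there are sets $\mathcal C\subset\mathcal G\subset\Lambda$ such that
\begin{itemize}
\item[(a)] $\pi(\mathcal C)\ge\frac23$;
\item[(b)] every point at distance at most $r$ from $\mathcal C$ lies in $\mathcal G$;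
\item[(c)] if $x\in\mathcal G$ and $\operatorname{dist}(x,z)\le r$, then $z\in\Lambda$,
\[
(1+\zeta)^{-1/r}\le\frac{\rho^2w(z)}{Aw(z)}\le(1+\zeta)^{1/r},\qquad\text{and}\qquad w(z)\ge c\,h(x,z)\,w(x).
\]
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Small energy.} Let $\mathcal D(f)=\rho^2\|f\|^2-\langle Af,f\rangle$. By \eqref{eq:defect}, $\mathcal D(w)=(\rho^2-\theta)\|w\|^2+\theta(\|w\|^2-\langle w,w_1\rangle)\le(\rho^2-\theta)\|w\|^2+C$. Likewise $\|\widehat w\|^2-\langle\widehat w,\tilde A\widehat w\rangle=\sum_{l\le2W}(v_l-v_{l+2W+1})\le C$, so $\mathcal D(\widehat w)\le4(\rho^2-\theta)\|w\|^2+C$. By \eqref{eq:norm}, with $\delta_i=\rho^2-\theta+C/(J\eta)\to0$,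
\[
\mathcal D(w)+\mathcal D(\widehat w)\le5\delta_i\|w\|^2 .
\]
Let $\phi=h(\cdot,o)>0$, so $A\phi=\rho^2\phi$. For $x\sim y$, $\phi(x)\ge\rho^{-2}A(x,y)\phi(y)\ge d^{-2}\phi(y)$, and symmetrically. For finitely supported $f$,
\[
\mathcal D(f)=\frac12\sum_{x,y}A(x,y)\phi(x)\phi(y)\Bigl(\frac{f(x)}{\phi(x)}-\frac{f(y)}{\phi(y)}\Bigr)^2,
\]
because the squares contribute $\sum_xf(x)^2A\phi(x)/\phi(x)=\rho^2\|f\|^2$ and the cross term is $-\langle Af,f\rangle$.

\emph{Flat points.} Put $\omega=w/\phi$, $\widehat\omega=\widehat w/\phi\ge\omega$, and let $\alpha(x)=w(x)^2/\|w\|^2$, a probability on $\Lambda$. Define $\kappa\in(0,\frac1{100})$ by $(1-\kappa)^{-r}=1+\zeta$, and let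
\[
X_0=\bigl\{x\in\Lambda:\ |\omega(y)-\omega(x)|\le\kappa\omega(x)\text{ and }|\widehat\omega(y)-\widehat\omega(x)|\le\kappa\omega(x)\text{ for all }y\sim x\bigr\}.
\]
If $x\in\Lambda\setminus X_0$, then for some $y\sim x$, using $\phi(x)\le d^2\phi(y)$ and $1\le d^2A(x,y)$,
\[
w(x)^2=\phi(x)^2\omega(x)^2\le\kappa^{-2}d^4A(x,y)\phi(x)\phi(y)\bigl[(\omega(y)-\omega(x))^2+(\widehat\omega(y)-\widehat\omega(x))^2\bigr].
\]
Summing over $x$, $\alpha(\Lambda\setminus X_0)\le2\kappa^{-2}d^4(\mathcal D(w)+\mathcal D(\widehat w))/\|w\|^2\le10d^4\delta_i/\kappa^2\to0$.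

Let $X_s$ be the set of $x$ whose ball of radius $s$ lies in $X_0$. If $s\ge1$ and $x\in X_0\setminus X_s$, the second point $y$ of a geodesic from $x$ to a point outside $X_0$ at distance at most $s$ satisfies $y\sim x$ and $y\notin X_{s-1}$. As $x\in X_0$, $w(y)=\phi(y)\omega(y)\ge d^{-2}(1-\kappa)w(x)$, so $y\in\Lambda$ and $\alpha(x)\le4d^4\alpha(y)$. Each $y$ is used by at most $d^2$ points $x$, so $\alpha(X_0\setminus X_s)\le4d^6\alpha(\Lambda\setminus X_{s-1})$. By induction $\alpha(X_{2r})\to1$.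

\emph{Consequences of flatness.} For $z\in X_0$, $Aw(z)=\sum_yA(z,y)\phi(y)\omega(y)$ lies within a factor $1\pm\kappa$ of $\omega(z)A\phi(z)=\rho^2w(z)$. Hence $\rho^2w(z)/Aw(z)\in[1-\kappa,(1-\kappa)^{-1}]$, the interval in (c); and $\pi(z)\ge(1-\kappa)\alpha(z)$ because $\langle w,Aw\rangle\le\rho^2\|w\|^2$. If $x\in X_r$ and $\operatorname{dist}(x,z)\le r$, all points of a geodesic from $x$ to $z$ are in $X_0$; at each step $\omega$ decreases at most by the factor $1-\kappa$, and $\widehat\omega$ increases at most by the factor $1+\kappa$ since $\kappa\omega\le\kappa\widehat\omega$. So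
\begin{equation}\label{eq:propagate}
\frac{\widehat w(z)}{w(z)}\le\Bigl(\frac{1+\kappa}{1-\kappa}\Bigr)^r\frac{\widehat w(x)}{w(x)}\le(1+\zeta)^2\,\frac{\widehat w(x)}{w(x)}\le\frac{10}9\,\frac{\widehat w(x)}{w(x)} .
\end{equation}

\emph{The sets.} Let $\mathcal C=\{x\in X_{2r}:\widehat w(x)\le4w(x)\}$ and $\mathcal G=\{x\in X_r:\widehat w(x)\le\frac92w(x)\}$. Since $\alpha(\widehat w>4w)\le\|\widehat w\|^2/(16\|w\|^2)\le\frac14$, we have $\alpha(\mathcal C)\ge\frac34-o(1)$, and (a) follows from $\frac{99}{100}\cdot\frac34>\frac23$. A point within distance $r$ of $\mathcal C$ is in $X_r$, and $4\cdot\frac{10}9\le\frac92$; this is (b). If $x\in\mathcal G$ and $\operatorname{dist}(x,z)\le r$, then $z\in X_0$ and $\widehat w(z)\le5w(z)$ by \eqref{eq:propagate}. Every pair at distance at most $r$ is the image under an automorphism of a pair $(o,z')$ with $z'$ in the finite ball of radius $r$; as $h_i$ and $h$ are invariant and $h>0$, for large $i$ we have $h_i\ge h/2$ on all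 such pairs. By Lemma~\ref{lem:domination}, $5Cw(z)\ge\tau_ih_i(z,x)w(x)\ge\frac\eta2h(x,z)w(x)$, which completes (c).
\end{proof}

\subsection{Two chains and their density}
On $\Lambda$ let $p(x,y)=A(x,y)w(y)/Aw(x)$. This is a stochastic kernel, and $\pi(x)p(x,y)=w(x)A(x,y)w(y)/\langle w,Aw\rangle$ is symmetric, so $p$ is reversible with stationary law $\pi$. Let $(Y_k)_{k\in\mathbb Z}$ be the stationary chain, with law $\mathbb P$; reversibility means that $(Y_{-k})$ has the same law. Write $\mathbb P_x$ for the law given $Y_0=x$.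

For $x\in V_0$ and paths $z=(z_0=x,z_1,\dots,z_l)$ let $\mathbf Q_x(z)=\rho^{-2l}\prod_{k<l}A(z_k,z_{k+1})\cdot h(x,z_l)$. Since $Ah=\rho^2h$ and $h(x,x)=1$, these are consistent probabilities on paths, and $z_k$ has law $\rho^{-2k}A^k(x,\cdot)h(x,\cdot)$.

Let $r,\zeta,\mathcal G$ be as in Proposition~\ref{prop:local}. For $x\in\mathcal G$ and $\operatorname{dist}(x,z)\le r$ let
\[
R^x(z)=\frac{h(x,z)\,w(x)}{w(z)}\in[0,1/c].
\]
Multiplying the transition probabilities along a path of length $l\le r$ from $x\in\mathcal G$ gives $\mathbb P_x(z)=\prod_{k<l}A(z_k,z_{k+1})\cdot\frac{w(z_l)}{w(x)}\prod_{k<l}\frac{w(z_k)}{Aw(z_k)}$, that is,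
\begin{equation}\label{eq:density}
R^x(z_l)\,\mathbb P_x(z)=\Theta(z)\,\mathbf Q_x(z),\qquad\Theta(z)=\prod_{k<l}\frac{\rho^2w(z_k)}{Aw(z_k)}\in[1-\zeta,1+\zeta].
\end{equation}
In particular $\mathbf Q_x\le\frac2c\,\mathbb P_x$ on paths of length at most $r$.

\subsection{The kernel $h$ is small along the $h$-chain}
Let $q_k=\mathbf Q_x[h(x,z_k)]=\sum_z\rho^{-2k}A^k(x,z)h(x,z)^2$, which does not depend on $x$ by invariance.

\begin{lemma}\label{lem:q}
For all $\varepsilon>0$ and $l_0\ge1$ there is $l\ge l_0$ with $\frac1l\sum_{k=1}^lq_k\le\varepsilon$.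
\end{lemma}

Let $\xi_x$ be unit vectors with $\langle\xi_x,\xi_y\rangle=h(x,y)$, as in (S3), and let $M^h(x)$ be the $\mathbf Q_x$-mean of $\frac1l\sum_{k=1}^l\xi_{z_k}$, so that $\langle M^h(x),\xi_x\rangle=\frac1l\sum_{k\le l}q_k$. If $M^h(x)$ were one fixed vector $M$, then $x\mapsto\langle M,\xi_x\rangle$ would be a constant function and an eigenfunction of the stochastic kernel $A$ with eigenvalue $\rho^2<1$, hence zero. We show that $M^h$ is almost constant across edges. Stationarity gives this for the $w$-chain at a suitable scale $l$; the bound $\mathbf Q_x\le\frac2c\mathbb P_x$ transfers it to the $h$-chain at one point; invariance spreads it to all points. Time averages are needed because a bounded density preserves a mean only for a concentrated random variable.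

\begin{proof}
Let $H\ge1$ and $a_0\ge1$ be integers with $(2H)^{a_0}\ge l_0$, put $l_a=(2H)^a$, and apply Proposition~\ref{prop:local} with $r=l_{a_0+H}$, $\zeta=\frac1{100}$ and a large $i$.

\emph{Concentration at some scale.} Let $\gamma_n=\mathbb E\,h(Y_0,Y_n)\in[0,1]$. The operator $p$ is self-adjoint on $L^2(\pi)$ with spectrum in $[0,1]$: it is a contraction, and $\langle f,pf\rangle_\pi=\langle wf,A(wf)\rangle/\langle w,Aw\rangle\ge0$. If $f_1,\dots,f_m$ are the coordinates of $x\mapsto\xi_x$, $x\in\Lambda$, in an orthonormal basis of the span, then $\gamma_n=\sum_s\langle f_s,p^nf_s\rangle_\pi$, so $\gamma_n$ is nonincreasing. Since $\sum_{a=a_0}^{a_0+H-1}(\gamma_{2l_{a-1}}-\gamma_{2l_a})\le1$, some $l=l_a$ with $a_0\le a<a_0+H$ has $\gamma_{l/H}-\gamma_{2l}\le1/H$; note $l_a/H=2l_{a-1}$. Fix this $l$; then $l_0\le l\le r$ and $l\ge2H$.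

Let $S=\frac1l\sum_{k=1}^l\xi_{Y_k}$, $M(x)=\mathbb E_xS$ and $\sigma^2(x)=\mathbb E_x\|S-M(x)\|^2$. By stationarity $\mathbb E\|S\|^2=l^{-2}\sum_{j,k\le l}\gamma_{|j-k|}$, and by self-adjointness $\mathbb E\|M(Y_0)\|^2=l^{-2}\sum_{j,k\le l}\sum_s\langle p^jf_s,p^kf_s\rangle_\pi=l^{-2}\sum_{j,k\le l}\gamma_{j+k}$. At most $2l^2/H$ pairs have $|j-k|<l/H$, and for the others $\gamma_{|j-k|}-\gamma_{j+k}\le\gamma_{l/H}-\gamma_{2l}$. So
\[
\mathbb E\,\sigma^2(Y_0)=\frac1{l^2}\sum_{j,k=1}^l(\gamma_{|j-k|}-\gamma_{j+k})\le\frac3H .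
\]

\emph{A good edge.} Let $S'=\frac1l\sum_{k=1}^l\xi_{Y_{k+1}}$. Then $\|S-S'\|\le2/l$ and $\mathbb E\|S'-M(Y_1)\|^2=\mathbb E\sigma^2(Y_1)\le3/H$, so $\mathbb E\|M(Y_0)-M(Y_1)\|^2\le3(\frac3H+\frac4{l^2}+\frac3H)\le\frac{21}H$. Thus $Z(x,y)=\sigma^2(x)+\sigma^2(y)+\|M(x)-M(y)\|^2$ has $\mathbb EZ(Y_0,Y_1)\le27/H$. As $\pi(\mathcal C)\ge\frac23$, some $x\in\mathcal C$ has $\sum_yp(x,y)Z(x,y)\le\frac32\cdot\frac{27}H$. For $y\sim x$, Proposition~\ref{prop:local}(c) and Lemma~\ref{lem:h} give $w(y)\ge cd^{-2}w(x)$ and $Aw(x)\le2w(x)$, so $p(x,y)\ge c/(2d^4)$. Hence $Z(x,y)\le81d^4/(cH)$ for every $y\sim x$.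

\emph{Transfer to the $h$-chain.} Both $x$ and $y\sim x$ lie in $\mathcal G$. By Jensen's inequality and $\mathbf Q_x\le\frac2c\mathbb P_x$,
\[
\|M^h(x)-M(x)\|^2\le\mathbf Q_x\Bigl\|\frac1l\sum_{k=1}^l\xi_{z_k}-M(x)\Bigr\|^2\le\frac2c\,\sigma^2(x),
\]
and the same holds at $y$. So $\|M^h(x)-M^h(y)\|^2\le\frac6cZ(x,y)\le\varepsilon_H^2:=486\,d^4/(c^2H)$ for all $y\sim x$. Since $M^h(x)=\frac1l\sum_{k\le l}\sum_z\rho^{-2k}A^k(x,z)h(x,z)\xi_z$, the inner products $\langle M^h(x),M^h(y)\rangle$ are invariant kernels; by transitivity the bound holds for all $x\sim y$ in $V_0$.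

\emph{Use of $\rho<1$.} Let $\bar q=\frac1l\sum_{k\le l}q_k=\langle M^h(z),\xi_z\rangle$ for every $z$. From $\sum_zA(x,z)h(z,z')=\rho^2h(x,z')$ we get $\sum_zA(x,z)\langle M^h(x),\xi_z\rangle=\rho^2\langle M^h(x),\xi_x\rangle=\rho^2\bar q$. For $z\sim x$, $\langle M^h(x),\xi_z\rangle\ge\langle M^h(z),\xi_z\rangle-\varepsilon_H=\bar q-\varepsilon_H$. As $A$ is stochastic, $\rho^2\bar q\ge\bar q-\varepsilon_H$, so $\bar q\le\varepsilon_H/(1-\rho^2)$, which is at most $\varepsilon$ for large $H$.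
\end{proof}

This is the only place where $\rho<1$ is used. For $\rho=1$ the constant kernel $h\equiv1$ has all the properties in Lemma~\ref{lem:h}, and $q_k=1$ for all $k$.

\subsection{Proof of Proposition~\ref{prop:A}}
The density is at least $\frac12$ only with probability of order $c$, so a forward event and a backward event at one pair of times need not intersect. We therefore use $T+1$ equally spaced times, so that some forward event and some backward event each occur with probability close to one. The spacing $L$ must be such that $q_{jL}$ is small, and such that the density, which is almost a bounded martingale, hardly moves between a time $\ell<L$ and the time $TL$; the second property comes from a pigeonhole over many scales.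

\emph{Parameters.} Let $T$ be even with $2(1-\frac c3)^{T/2}\le\frac16$, let $K\ge128T^2/c^2$ be an integer, and $\zeta=\min(\frac1{100},\frac{c^2}{768T^2})$. Put $\ell_0=1$ and choose recursively, for $k<K$, integers $L_k>\ell_k$ and $\ell_{k+1}=TL_k$ with
\begin{equation}\label{eq:Lk}
\sum_{j=1}^Tq_{jL_k}\le\frac1{128T} .
\end{equation}
To find $L_k$, take $l\ge4T\ell_k$ from Lemma~\ref{lem:q} with $\varepsilon=1/(512T^3)$. The interval $(l/2T,l/T]$ contains at least $l/2T-1\ge l/4T$ integers $L$, all larger than $\ell_k$, and $\sum_L\sum_{j\le T}q_{jL}\le T\sum_{k'\le l}q_{k'}\le Tl\varepsilon$ since for fixed $j$ the numbers $jL\le l$ are distinct. So some $L$ has $\sum_{j\le T}q_{jL}\le4T^2\varepsilon=1/(128T)$. These choices depend only on $c$ and $h$. Apply Proposition~\ref{prop:local} with $r=\ell_K$, this $\zeta$, and a large $i$.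

\emph{The density is almost a martingale.} Fix $x\in\mathcal G$ and let $R_n=R^x(Y_n)$ under $\mathbb P_x$, $n\le r$; $R_0=1$. For $n<r$ all neighbors of $Y_n$ lie in $\Lambda$, so
\[
\mathbb E_x[R_{n+1}\mid Y_n=z]=\frac{w(x)}{Aw(z)}\sum_yA(z,y)h(x,y)=R^x(z)\,\frac{\rho^2w(z)}{Aw(z)} .
\]
Iterating with Proposition~\ref{prop:local}(c), $\mathbb E_x[R_{n'}\mid Y_0,\dots,Y_n]\in[1-\zeta,1+\zeta]R_n$ for $n\le n'\le r$. Three estimates follow.

First, $0.99\le\mathbb E_xR_n\le\frac12+\frac1c\mathbb P_x(R_n\ge\frac12)$, so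
\begin{equation}\label{eq:R1}
\mathbb P_x\bigl(R^x(Y_n)\ge\tfrac12\bigr)\ge\tfrac c3\qquad(n\le r,\ x\in\mathcal G).
\end{equation}

Second, for $n\le n'\le r$ we have $\mathbb E_xR_nR_{n'}\ge(1-\zeta)\mathbb E_xR_n^2$ and, by Jensen's inequality, $\mathbb E_xR_{n'}^2\ge(1-\zeta)^2\mathbb E_xR_n^2$. With $R\le1/c$ these give
\[
\mathbb E_x(R_{n'}-R_n)^2\le\mathbb E_xR_{n'}^2-\mathbb E_xR_n^2+2\zeta c^{-2},\qquad\mathbb E_xR_{n'}^2\ge\mathbb E_xR_n^2-2\zeta c^{-2}.
\]
So for $\ell_k\le n'\le\ell_{k+1}$, $\mathbb E_x(R_{n'}-R_{\ell_k})^2\le\mathbb E_xR_{\ell_{k+1}}^2-\mathbb E_xR_{\ell_k}^2+4\zeta c^{-2}$. The numbers $\sum_{x\in\mathcal G}\pi(x)\mathbb E_xR_{\ell_k}^2$, $0\le k\le K$, lie in $[0,c^{-2}]$, so one of their $K$ consecutive differences is at most $c^{-2}/K$. For that $k$, with $\ell=\ell_k$ and $L=L_k$,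
\begin{equation}\label{eq:R2}
\sum_{x\in\mathcal G}\pi(x)\,\mathbb E_x\bigl(R^x(Y_{jL})-R^x(Y_\ell)\bigr)^2\le\frac1{c^2K}+\frac{4\zeta}{c^2}\le\frac1{64T^2}\qquad(1\le j\le T).
\end{equation}

Third, by \eqref{eq:density},
\begin{equation}\label{eq:R3}
\mathbb E_x[R^x(Y_n)h(x,Y_n)]\le(1+\zeta)\,\mathbf Q_x[h(x,z_n)]\le2q_n\qquad(n\le r,\ x\in\mathcal G).
\end{equation}

\emph{A likely event.} Write $y_j=Y_{jL}$ for $0\le j\le T$. For $0\le a<T/2$ let $E^+_a$ be the event that $y_a\in\mathcal G$ and $R^{y_a}(Y_{aL+\ell})\ge\frac12$; for $T/2<b\le T$ let $E^-_b$ be the event that $y_b\in\mathcal G$ and $R^{y_b}(Y_{bL-\ell})\ge\frac12$. The event $B_a=\{y_a\in\mathcal G\}\setminus E_a^+$ is determined by the chain up to time $aL+\ell\le(a+1)L$, and has conditional probability at most $1-\frac c3$ given the chain up to time $aL$, by \eqref{eq:R1}. So $\mathbb P(\bigcap_aB_a)\le(1-\frac c3)^{T/2}$, and by reversibility the same bound holds for the probability that all $y_b\in\mathcal G$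 and no $E_b^-$ occurs. If $Y_0\in\mathcal C$, all $y_j$ lie in $\mathcal G$ because $TL\le r$. Hence with probability at least $\frac23-\frac16=\frac12$ there is a pair $a<T/2<b$ for which $E_a^+\cap E_b^-$ occurs.

\emph{The same event is unlikely.} Fix $a<T/2<b$; then $1\le b-a\le T$. On $E_a^+\cap E_b^-$ one of the following holds.
\begin{itemize}
\item[(i)] $R^{y_a}(y_b)<\frac14$. Then $R^{y_a}(Y_{aL+\ell})-R^{y_a}(y_b)>\frac14$, which by stationarity, Chebyshev's inequality and \eqref{eq:R2} has probability at most $16/(64T^2)$.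
\item[(ii)] $R^{y_b}(y_a)<\frac14$. This is case (i) for the reversed chain and has the same bound.
\item[(iii)] $R^{y_a}(y_b)\ge\frac14$ and $R^{y_b}(y_a)\ge\frac14$. The product is $h(y_a,y_b)^2$, so $h(y_a,y_b)\ge\frac14$ and $R^{y_a}(y_b)h(y_a,y_b)\ge\frac1{16}$. By Markov's inequality and \eqref{eq:R3} the probability is at most $32q_{(b-a)L}$.
\end{itemize}
There are $T^2/4$ pairs, so (i) and (ii) contribute at most $\frac{T^2}4\cdot\frac{32}{64T^2}=\frac18$. For each of the $T/2$ values of $a$ the differences $b-a$ are distinct, so by \eqref{eq:Lk} case (iii) contributes at most $\frac T2\cdot\frac{32}{128T}=\frac18$. The total is $\frac14<\frac12$, a contradiction. \qed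

\section{The case $\rho=1$}\label{sec:B}

Now $\sum a_n<\infty$ by transience and $a_n$ is nonincreasing, so
\begin{equation}\label{eq:nan}
na_n\to0 .
\end{equation}
Also $\lambda_n<1$ for all $n$, since otherwise $a_n$ would be eventually a positive constant. So a window has $\theta=1-\varepsilon$ with $\varepsilon>0$.

\subsection{The idea}
On the one hand $\tilde A^aw\approx w$ for a long time. On the other hand $\langle A^mw,w\rangle\le\theta^m\|w\|^2$, and for a stochastic $A$ this means that $w$ is not flat: over $m\approx b/\varepsilon$ steps of the $A$-chain it changes by a relative amount of order $\sqrt b$. Here $b$ is a small constant.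

Consider a path $Y_0,\dots,Y_n$ weighted by $\tilde A$, with both endpoints weighted by $w$. Given $Y_k=y$, the expected number of visits to a point $z$ at lags $j$ in a set $I$ is about $\sum_j\tilde A^j(y,z)\,w(z)/w(y)$. For long lags and $z$ near $y$, $\tilde A^j(y,z)\approx v_j$, and a window provides a fixed mass $\eta_*$ of such $v_j$. After $m$ further steps, at $y'=Y_{k+m}$, the expectation is about $\sum_jv_j\,w(z)/w(y')$. It has changed by about $\eta_*\sqrt b$, simultaneously for all $z$ near $y$, and there are about $1/a_{\bar m}$ such $z$ if ``near'' means within $\bar m\approx b^2/\varepsilon$ steps. The sum of squares of these martingale increments is therefore about $\eta_*^2b/a_{\bar m}$. But (W3) bounds the total energy of the visit counts by $O(n)$, hence by $O(m)=O(\bar m/b)$ for a typical step, and $\bar m\ll1/a_{\bar m}$ by \eqref{eq:nan}.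

The delicate point is the approximation $\tilde A^j(y',z)\approx v_j$: its error must be $O(b)$ in mean square, much smaller than $\sqrt b$. This is Lemma~\ref{lem:second}.

\subsection{Scales}
Fix $\eta,C$ and choose, in this order,
\[
b=10^{-6}d^{-4},\qquad B=\frac{400C}{b^4\eta},\qquad\Gamma=\frac{12BC}\eta,\qquad J\ \text{ with }\ 3Be^{2\Gamma+1}\sum_{j\ge J}a_j\le\frac\eta4 .
\]
Suppose there are $(\eta,C)$-windows $(J,W,1-\varepsilon)$ with $\varepsilon$ arbitrarily small; take one with $\varepsilon\le b^2$ and $\Gamma/\varepsilon\ge2J$. Then $\theta\ge e^{-2\varepsilon}$. Put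
\[
m=\lfloor b/\varepsilon\rfloor,\quad\bar m=\lfloor b^2/\varepsilon\rfloor,\quad j_1=\min\{j:\lambda_j\ge\theta e^{-\varepsilon}\},\quad t_0=\max(\lceil\Gamma/\varepsilon\rceil,j_1),\quad n=\lfloor b^4\|w\|^2/C\rfloor,
\]
and let $j_0$ be the least multiple of $m$ with $j_0\ge t_0$. Then $\frac b2\le\varepsilon m\le b$, $\frac{b^2}2\le\varepsilon\bar m\le b^2$, $\bar m\le m\le t_0$ and $j_0\le2t_0$. Lags beyond $j_0$ are ``long'':
\begin{equation}\label{eq:long}
\lambda_p\ge\theta e^{-\varepsilon}\ge e^{-3\varepsilon}\ge1-3\varepsilon\qquad(p\ge j_0).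
\end{equation}
The number $n$ is the time during which $w_a$ stays close to $w$. We must check that a fixed part of the mass of $v$ lies between these two scales.

\begin{lemma}\label{lem:mass}
$100t_0\le n\le W$, and $\sum_{4t_0<j\le n/2}v_j\ge\eta_*:=\frac\eta4\bigl(1+\frac{48C}{b^4\eta}\bigr)^{-1}$.
\end{lemma}

\begin{proof}
\emph{Little mass up to $t_0$.} Let $p=\lceil\Gamma/\varepsilon\rceil$. For $j\le p$, $v_j\le e^{2\varepsilon j}a_j\le e^{2\Gamma+1}a_j$. For $p\le j<j_1$, $v_{j+1}\le e^{-\varepsilon}v_j$; so if $p\le W$ the terms with $p<j\le j_1$ sum to at most $v_p/(e^\varepsilon-1)\le C/(\varepsilon p)\le C/\Gamma$. Hence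
\[
\sum_{J\le j\le\min(t_0,W)}v_j\le\varsigma:=e^{2\Gamma+1}\sum_{j\ge J}a_j+\frac C\Gamma,\qquad3B\varsigma\le\frac\eta2 .
\]
As $\varsigma<\eta$, (W2) gives $t_0<W$.

\emph{Little mass up to $Bt_0$.} By monotonicity and $t_0/2\ge J$, $\sum_{t_0<j\le\min(Bt_0,W)}v_j\le Bt_0v_{t_0}\le2B\sum_{t_0/2\le j\le t_0}v_j\le2B\varsigma$. So the mass on $[J,\min(Bt_0,W)]$ is at most $3B\varsigma\le\eta/2$, and (W2) gives $\sum_{Bt_0<j\le W}v_j\ge\eta/2$.

\emph{Size of $n$.} By \eqref{eq:norm}, $\|w\|^2\ge Bt_0\eta/2$, so $b^4\|w\|^2/C\ge200t_0$ and $n\ge100t_0$; also $n\le b^4(W+1)\le W$.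

\emph{Mass between.} Let $n_2=\lfloor n/2\rfloor\ge50t_0$, $\eta'=\sum_{4t_0<j\le n_2}v_j$ and $X=4\|w\|^2/\eta$. By \eqref{eq:norm}, $\sum_{X<j\le W}v_j\le\|w\|^2/X=\eta/4$, so $\sum_{Bt_0<j\le\min(X,W)}v_j\ge\eta/4$. The terms with $j\le n_2$ sum to at most $\eta'$. The others sum to at most $Xv_{n_2}$, and $\eta'\ge(n_2-4t_0)v_{n_2}\ge\frac{n_2}2v_{n_2}$. Since $n_2\ge n/3\ge b^4\|w\|^2/(6C)$, we have $X/n_2\le24C/(b^4\eta)$. So $\frac\eta4\le\eta'(1+\frac{48C}{b^4\eta})$.
\end{proof}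

The constant $\eta_*$ does not depend on $\varepsilon$. Since $n\le W$ and $\bar m\le m\le n$, Lemma~\ref{lem:w} applies to all inner products below.

\begin{lemma}\label{lem:wa}
For $0\le a\le n$: $\|w_a\|\le\|w\|$, $\langle w,w_a\rangle\ge(1-b^4)\|w\|^2$, $\|w_a-w\|^2\le2b^4\|w\|^2$, and
\begin{equation}\label{eq:smooth}
\sum_{y,z}A^{\bar m}(y,z)\bigl(w_a(z)-w_a(y)\bigr)^2\le4b^2\|w\|^2 .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:defect}, $\|w_a\|^2=\langle w,w_{2a}\rangle\le\|w\|^2$ and $\|w\|^2-\langle w,w_a\rangle\le nC\le b^4\|w\|^2$; so $\|w_a-w\|^2\le2(\|w\|^2-\langle w,w_a\rangle)\le2b^4\|w\|^2$. As $A^{\bar m}$ is symmetric and stochastic, the left side of \eqref{eq:smooth} is $2(\|w_a\|^2-\theta^{\bar m}\langle w_a,w_{a+\bar m}\rangle)\le2(1-\theta^{\bar m})\|w_a\|^2+2\bar mC$. Use $1-\theta^{\bar m}\le\varepsilon\bar m\le b^2$ and $\bar mC\le nC\le b^4\|w\|^2$.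
\end{proof}

So over $\bar m$ steps the functions $w_a$ vary by a relative amount $O(b)$; this is why the smoothing scale $\bar m$ is taken smaller than $m$.

\subsection{Long-lag kernels are flat to second order}
Let $K_p(x,y)=A^p(x,y)/a_p\in[0,1]$, a PSD kernel with unit diagonal; $\tilde A^p=v_pK_p$ and $AK_p=\lambda_pK_{p+1}$.

\begin{lemma}\label{lem:second}
For $q\ge j_0$ and $y\in V_0$,
\[
\sum_{y'}A^m(y,y')\bigl(1-K_q(y,y')\bigr)\le3b,\qquad\sum_{y'}A^m(y,y')\bigl(1-K_q(y,y')\bigr)^2\le120\,d^4b^2 .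
\]
\end{lemma}

The first bound alone gives only $3b$ for the second moment, which is as large as the effect we want to detect. The gain comes from the fact that $K_p(y,\cdot)$ is maximal at $y$: its one-step increments at $x$ are controlled by the square root of $1-K_p(y,x)$ itself.

\begin{proof}
Let $(x_i)_{0\le i\le m}$ be the $A$-chain from $y$ and $D_i=1-K_{q+m-i}(y,x_i)\in[0,1]$, so $D_0=0$ and $D_m=1-K_q(y,x_m)$. Fix $i<m$ and let $p=q+m-i-1\ge j_0$. Then $\mathbb E[D_{i+1}\mid x_i]=1-\lambda_pK_{p+1}(y,x_i)=(1-\lambda_p)+\lambda_pD_i\le3\varepsilon+D_i$ by \eqref{eq:long}. So $\mathbb ED_i\le3\varepsilon i$, and $\varepsilon m\le b$ gives the first bound.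

Take unit vectors $\xi_x$ with $\langle\xi_x,\xi_{x'}\rangle=K_p(x,x')$, so $\|\xi_x-\xi_{x'}\|^2=2(1-K_p(x,x'))$. Since $\sum_{x'}A(x,x')(1-K_p(x,x'))=1-\lambda_p\le3\varepsilon$, \eqref{eq:local} gives $1-K_p(x,x')\le3d^2\varepsilon$ for $x'\sim x$. Hence for $x'\sim x$
\[
|K_p(y,x')-K_p(y,x)|\le|\langle\xi_y-\xi_x,\xi_{x'}-\xi_x\rangle|+|\langle\xi_x,\xi_{x'}-\xi_x\rangle|\le\sqrt{12d^2\varepsilon(1-K_p(y,x))}+3d^2\varepsilon .
\]
A variance is at most the mean square deviation from any constant, here $1-K_p(y,x)$; and $\mathbb E[D_{i+1}\mid x_i=x]\ge A(x,x)(1-K_p(y,x))\ge\frac1d(1-K_p(y,x))$. So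
\[
\operatorname{Var}(D_{i+1}\mid x_i)\le24d^3\varepsilon\,\mathbb E[D_{i+1}\mid x_i]+18d^4\varepsilon^2 .
\]
Adding $\mathbb E\bigl(\mathbb E[D_{i+1}\mid x_i]^2\bigr)\le\mathbb E(D_i+3\varepsilon)^2\le\mathbb ED_i^2+18\varepsilon^2i+9\varepsilon^2$ and using $\mathbb ED_{i+1}\le3\varepsilon(i+1)$,
\[
\mathbb ED_{i+1}^2\le\mathbb ED_i^2+\varepsilon^2(i+1)(18+72d^3+18d^4)\le\mathbb ED_i^2+120\,d^4\varepsilon^2(i+1).
\]
Sum over $i<m$ and use $m(m+1)/2\le m^2$.
\end{proof}

\subsection{The weighted path and its energy}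
Let $(Y_0,\dots,Y_n)$ have law $Z^{-1}w(y_0)\prod_{i<n}\tilde A(y_i,y_{i+1})\,w(y_n)$, where $Z=\langle w,w_n\rangle\in[(1-b^4)\|w\|^2,\|w\|^2]$, and let $\mathcal F_k=\sigma(Y_0,\dots,Y_k)$. Summing out the other variables shows that for $i\le i'$
\begin{equation}\label{eq:pair}
\mathbb P(Y_i=x,Y_{i'}=z)=\frac{w_i(x)\tilde A^{i'-i}(x,z)w_{n-i'}(z)}Z,\qquad\mathbb P(Y_{i'}=z\mid\mathcal F_i)=\frac{\tilde A^{i'-i}(Y_i,z)w_{n-i'}(z)}{w_{n-i}(Y_i)} .
\end{equation}
In particular $\mathbb P(Y_i=Y_{i'})=v_{i'-i}\langle w_i,w_{n-i'}\rangle/Z\le2v_{i'-i}$. For a set $I\subset[0,n]$ of times let $\mathcal N_z(I)=\#\{i\in I:Y_i=z\}$. By (W3),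
\begin{equation}\label{eq:counts}
\sum_z\mathbb E\,\mathcal N_z(I)^2=\sum_{i,i'\in I}\mathbb P(Y_i=Y_{i'})\le4C\,|I| .
\end{equation}

For a random variable $X$ and $k\in m\mathbb Z$ let $\Delta_kX=\mathbb E[X\mid\mathcal F_{k+m}]-\mathbb E[X\mid\mathcal F_k]$. For fixed $X$ these martingale increments are orthogonal in $L^2$, so $\sum_k\mathbb E(\Delta_kX)^2\le\mathbb EX^2$. We want to count visits at lags from slightly above $j_0$ up to $n/2$, so the set of times must move with $k$, while orthogonality needs a fixed variable. We reconcile the two by moving the set in blocks of length $j_0$. For $k\in m\mathbb Z$ with $0\le k\le n/2-m$ let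
\[
\iota=\lfloor k/j_0\rfloor,\qquad I_k=\{i:(\iota+2)j_0<i\le n\}.
\]

\begin{lemma}\label{lem:energy}
There is $k\in m\mathbb Z$ with $0\le k\le n/2-m$ and $\sum_z\mathbb E\bigl(\Delta_k\mathcal N_z(I_k)\bigr)^2\le160\,Cm$.
\end{lemma}

\begin{proof}
Let $I^\iota=[\iota j_0,(\iota+2)j_0]\cap[0,n]$. Visits before time $\iota j_0\le k$ are $\mathcal F_k$-measurable, so $\Delta_k\mathcal N_z(I_k)=\Delta_k\mathcal N_z([0,n])-\Delta_k\mathcal N_z(I^\iota)$. Apply orthogonality to $\mathcal N_z([0,n])$ over all $k$, and to $\mathcal N_z(I^\iota)$ over the $k$ with $\lfloor k/j_0\rfloor=\iota$. There are at most $\frac n{2j_0}+1\le\frac n{j_0}$ values of $\iota$, and $|I^\iota|\le3j_0$. By \eqref{eq:counts},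
\[
\sum_k\sum_z\mathbb E\bigl(\Delta_k\mathcal N_z(I_k)\bigr)^2\le2\cdot4C(n+1)+2\cdot\frac n{j_0}\cdot12Cj_0\le40\,Cn .
\]
The number of admissible $k$ is $\lfloor n/2m\rfloor\ge n/4m$.
\end{proof}

Fix this $k$, write $I=I_k$, and for $i\in I$ always let $j=i-k$ be the lag. Since $m$ divides $j_0$ and $k$, we have $k+m\le(\iota+1)j_0$, so $j-m>j_0$ for $i\in I$. Since $(\iota+2)j_0-k\le2j_0\le4t_0$ and $n-k\ge n/2$, all lags in $(4t_0,n/2]$ occur, and Lemma~\ref{lem:mass} gives
\[
\eta_k:=\sum_{i\in I}v_j\ge\eta_* .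
\]
Put $H=w_{n-k}$, $H'=w_{n-k-m}$ and
\[
N(y,z)=\frac1{H(y)}\sum_{i\in I}\tilde A^j(y,z)w_{n-i}(z),\qquad N'(y',z)=\frac1{H'(y')}\sum_{i\in I}\tilde A^{j-m}(y',z)w_{n-i}(z),
\]
with value $0$ where the denominator vanishes. By \eqref{eq:pair}, $\Delta_k\mathcal N_z(I)=N'(Y_{k+m},z)-N(Y_k,z)$ almost surely. Since $\tilde A^{j-m}w_{n-i}=H'$, the sum defining $N'(y',z)$ vanishes whenever $H'(y')=0$.

\subsection{The function $w$ is not flat at scale $m$}
Let $\mathsf M(y,y')=w(y)^2A^m(y,y')/\|w\|^2$, a probability on pairs: $y$ has law $w^2/\|w\|^2$ and, given $y$, $y'$ has law $A^m(y,\cdot)$. Let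
\begin{align*}
S_1&=\{y:\ w(y)>0,\ |w_k(y)-w(y)|\le bw(y),\ |H(y)-w(y)|\le bw(y)\},\\
S_2&=\{(y,y'):\ y\in S_1,\ |H'(y')-w(y')|\le bw(y),\ w(y')<w(y)\},
\end{align*}
and for $y\in S_1$ let $r=r(y,y')=H'(y')/H(y)$. On $S_1$ we have $1/H(y)\le2/w(y)$.

\begin{lemma}\label{lem:lower}
On $S_2$, $0\le r\le2$; and $\mathbb E_{\mathsf M}[(1-r)^2;S_2]\ge b/16$.
\end{lemma}

\begin{proof}
By symmetry and stochasticity of $A^m$,
\[
\mathbb E_{\mathsf M}\Bigl[\Bigl(1-\frac{w(y')}{w(y)}\Bigr)^2;\,w(y')<w(y)\Bigr]=\frac1{2\|w\|^2}\sum_{y,y'}A^m(y,y')(w(y)-w(y'))^2=1-\frac{\theta^m\langle w_m,w\rangle}{\|w\|^2},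
\]
which is at least $1-\theta^m\ge1-e^{-b/2}\ge b/4$. By Lemma~\ref{lem:wa}, $\sum w(y)^2$ over the $y$ with $|w_a(y)-w(y)|>bw(y)$ is at most $\|w_a-w\|^2/b^2\le2b^2\|w\|^2$; so $\mathsf M(y\notin S_1)\le4b^2$. Also $\mathsf M(|H'(y')-w(y')|>bw(y))\le\sum_{y,y'}A^m(y,y')(H'(y')-w(y'))^2/(b^2\|w\|^2)\le2b^2$, summing first over $y$. The integrand is at most $1$, so restricting the expectation to $S_2$ loses at most $6b^2$. On $S_2$, $r\le\frac{1+b}{1-b}\le2$ and
\[
\Bigl|r-\frac{w(y')}{w(y)}\Bigr|\le\frac{|H'(y')-w(y')|}{H(y)}+\frac{w(y')}{w(y)}\cdot\frac{|w(y)-H(y)|}{H(y)}\le\frac{2b}{1-b}\le3b .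
\]
With $(\alpha+\beta)^2\ge\frac12\alpha^2-\beta^2$ we get $\mathbb E_{\mathsf M}[(1-r)^2;S_2]\ge\frac12(\frac b4-6b^2)-9b^2\ge\frac b{16}$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:B}}
We bound the same expectation from above. Average over the points near $y$ with $\nu_y(z)=A^{\bar m}(y,z)\le a_{\bar m}$, and let $\bar N(y)=\sum_z\nu_y(z)N(y,z)$. For $y\in S_1$ and any $y'$ we have $rN'(y',z)=H(y)^{-1}\sum_{i\in I}\tilde A^{j-m}(y',z)w_{n-i}(z)$, also when $H'(y')=0$. Therefore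
\begin{equation}\label{eq:split}
(1-r)\bar N(y)=r\sum_z\nu_y(z)\bigl(N'(y',z)-N(y,z)\bigr)-\mathrm{Err},
\end{equation}
where
\[
\mathrm{Err}=\sum_z\nu_y(z)\bigl(rN'(y',z)-N(y,z)\bigr)=\frac1{H(y)}\sum_{i\in I}\sum_z\nu_y(z)w_{n-i}(z)\bigl[\tilde A^{j-m}(y',z)-\tilde A^j(y,z)\bigr].
\]
The first term is a martingale increment spread over many points, $\mathrm{Err}$ measures the non-flatness of the long-lag kernels, and $\bar N$ will be of order $\eta_k$.

\emph{The martingale term.} By Jensen's inequality, $\nu_y\le a_{\bar m}$ and $r\le2$, on $S_2$ its square is at most $2ra_{\bar m}\sum_z(N'-N)^2$. By \eqref{eq:pair}, on $S_2$,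
\[
\mathbb P(Y_k=y,Y_{k+m}=y')=\frac{w_k(y)\theta^{-m}A^m(y,y')\,rH(y)}Z\ge(1-b)^2\,r\,\mathsf M(y,y')\ge\tfrac12\,r\,\mathsf M(y,y').
\]
By Lemma~\ref{lem:energy} and $m\le\frac2b\bar m$,
\begin{equation}\label{eq:mart}
\mathbb E_{\mathsf M}\Bigl[r^2\Bigl(\sum_z\nu_y(N'-N)\Bigr)^2;S_2\Bigr]\le4a_{\bar m}\cdot160\,Cm\le\frac{1280\,C}b\,\bar ma_{\bar m}.
\end{equation}

\emph{The error term.} Since $j-m>j_0$ and $j\le W$, (W1) and \eqref{eq:long} give $1\le v_{j-m}/v_j=\prod_{p=j-m}^{j-1}\theta/\lambda_p\le e^{\varepsilon m}\le1+2b$. As $K\in[0,1]$,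
\[
|\tilde A^{j-m}(y',z)-\tilde A^j(y,z)|\le v_j\psi_j(z),\qquad\psi_j(z)=2b+(1-K_{j-m}(y',z))+(1-K_j(y,z))\le3 .
\]
By \eqref{eq:long}, $a_{p+\bar m}/a_p\ge e^{-3\varepsilon\bar m}\ge1-3b^2$ for $p\ge j_0$. Hence
\begin{equation}\label{eq:avgK}
\sum_z\nu_y(z)K_j(y,z)=\frac{a_{j+\bar m}}{a_j}\ge1-3b^2,\qquad\sum_z\nu_y(z)K_{j-m}(y',z)=\frac{A^{j-m+\bar m}(y,y')}{a_{j-m}}\ge(1-3b^2)(1-\Xi_j),
\end{equation}
where $\Xi_j=1-K_{j-m+\bar m}(y,y')$. So $\sum_z\nu_y(z)\psi_j(z)\le2b+6b^2+\Xi_j\le4b+\Xi_j$. Lemma~\ref{lem:second} with $q=j-m+\bar m$ gives, conditionally on $y$,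
\[
\mathbb E_{\mathsf M}[4b+\Xi_j\mid y]\le7b,\qquad\mathbb E_{\mathsf M}[(4b+\Xi_j)^2\mid y]\le32b^2+240d^4b^2\le272\,d^4b^2 .
\]
Writing $w_{n-i}(z)\le w_{n-i}(y)+|w_{n-i}(z)-w_{n-i}(y)|$, we get $|\mathrm{Err}|\le E_1+E_2$ with
\[
E_1=\sum_{i\in I}v_j\frac{w_{n-i}(y)}{H(y)}(4b+\Xi_j),\qquad E_2=\sum_{i\in I}v_j\sum_z\nu_y(z)\psi_j(z)\frac{|w_{n-i}(z)-w_{n-i}(y)|}{H(y)} .
\]
By Cauchy--Schwarz with the weights $v_j$ of total mass $\eta_k$,
\[
\mathbb E_{\mathsf M}[E_1^2;y\in S_1]\le\eta_k\sum_{i\in I}v_j\sum_{y\in S_1}\frac{w(y)^2}{\|w\|^2}\cdot\frac{4w_{n-i}(y)^2}{w(y)^2}\cdot272\,d^4b^2\le1088\,d^4b^2\eta_k^2 .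
\]
Let $\Sigma(y)=\sum_{i\in I}v_j\sum_z\nu_y(z)(w_{n-i}(z)-w_{n-i}(y))^2/H(y)^2$, a function of $y$ only. By \eqref{eq:smooth},
\begin{equation}\label{eq:Sigma}
\mathbb E_{\mathsf M}[\Sigma;y\in S_1]\le\eta_k\cdot4\cdot4b^2=16b^2\eta_k .
\end{equation}
By Cauchy--Schwarz with weights $v_j\nu_y(z)$ and $\psi_j^2\le3\psi_j$, $E_2^2\le3\sum_{i\in I}v_j(4b+\Xi_j)\cdot\Sigma(y)$; the first factor has conditional mean at most $21b\eta_k$ given $y$, so $\mathbb E_{\mathsf M}[E_2^2;y\in S_1]\le336\,b^3\eta_k^2$. Altogether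
\begin{equation}\label{eq:err}
\mathbb E_{\mathsf M}[\mathrm{Err}^2;y\in S_1]\le2\bigl(1088d^4b^2+336b^3\bigr)\eta_k^2\le3000\,d^4b^2\eta_k^2 .
\end{equation}

\emph{Lower bound for $\bar N$.} For $y\in S_1$, $\bar N(y)=\sum_{i\in I}v_j\sum_z\nu_y(z)K_j(y,z)w_{n-i}(z)/H(y)$. Insert $w_{n-i}(z)\ge H(y)-|w_{n-i}(y)-H(y)|-|w_{n-i}(z)-w_{n-i}(y)|$ and use \eqref{eq:avgK} and $K_j\le1$: $\bar N(y)\ge\eta_k(1-3b^2)-E_3-E_4$ with
\[
E_3=\sum_{i\in I}v_j\frac{|w_{n-i}(y)-H(y)|}{H(y)},\qquad E_4=\sum_{i\in I}v_j\sum_z\nu_y(z)\frac{|w_{n-i}(z)-w_{n-i}(y)|}{H(y)} .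
\]
By Lemma~\ref{lem:wa}, $\|w_{n-i}-H\|^2\le2\|w_{n-i}-w\|^2+2\|H-w\|^2\le8b^4\|w\|^2$, so Cauchy--Schwarz gives $\mathbb E_{\mathsf M}[E_3^2;y\in S_1]\le32b^4\eta_k^2$. Also $E_4^2\le\eta_k\Sigma(y)$, so $\mathbb E_{\mathsf M}[E_4^2;y\in S_1]\le16b^2\eta_k^2$ by \eqref{eq:Sigma}. By Chebyshev's inequality, the set of $y\in S_1$ with $E_3+E_4>\eta_k/4$ has $\mathsf M$-mass at most $16\cdot2(32b^4+16b^2)\le600b^2$. Off this set $\bar N(y)\ge\eta_k/2$.

\emph{Conclusion.} On $S_2$ we have $(1-r)^2\le1$, and where $\bar N\ge\eta_k/2$ we have $(1-r)^2\le4\eta_k^{-2}((1-r)\bar N)^2$. By \eqref{eq:split}, \eqref{eq:mart}, \eqref{eq:err} and $\eta_k\ge\eta_*$,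
\[
\mathbb E_{\mathsf M}[(1-r)^2;S_2]\le600b^2+\frac8{\eta_k^2}\Bigl(\frac{1280C}b\bar ma_{\bar m}+3000d^4b^2\eta_k^2\Bigr)\le25000\,d^4b^2+\frac{10240\,C}{\eta_*^2\,b}\,\bar ma_{\bar m}.
\]
With $b=10^{-6}d^{-4}$ the first term is $0.025\,b$. The constants $b,C,\eta_*$ do not depend on $\varepsilon$, and $\bar m\to\infty$ as $\varepsilon\to0$, so the second term tends to $0$ by \eqref{eq:nan}. For small $\varepsilon$ this contradicts the lower bound $b/16=0.0625\,b$ of Lemma~\ref{lem:lower}. \qed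

\begin{thebibliography}{1}
\bibitem{Tang} Pengfei Tang, \emph{Return probabilities on nonunimodular transitive graphs}, arXiv:2106.03174 (2021).
\end{thebibliography}
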